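# Rainbow cuts along a Gomory–Hu tree: the bounds $\lambda^+\le \mathrm{rd}\le\lambda^++1$

## 1. A tree carrying $n-1$ minimum cuts, and the multigraph around each of its vertices

Multigraphs in these notes are finite, undirected and loopless; parallel edges are allowed. A *simple graph* has no parallel edges. For a set $X$ of vertices of a multigraph $G$, $\delta_G(X)$ is the set of edges with exactly one end in $X$, and $E_G(X)$ is the set of edges with both ends in $X$. We call $\delta_G(\{x\})$ the *star* of $x$.

Let $G$ be a connected multigraph with at least two vertices. For $u\ne v$, the local edge-connectivity $\lambda_G(u,v)$ is the maximum number of pairwise edge-disjoint $u$-$v$ paths; by Menger's theorem it is the minimum number of edges whose removal puts $u$ and $v$ into different components. We use one small observation many times: if $F$ is a set of edges separating $u$ from $v$, and $X$ is the vertex set of the component of $G-F$ containing $u$, then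
$$\delta_G(X)\subseteq F,\qquad u\in X,\ v\notin X. \tag{1}$$
Indeed, an edge leaving $X$ that is not in $F$ would make the component larger. So we may always think of cuts of the form $\delta_G(X)$.

The proof turns on the following tree.

**Gomory–Hu theorem.** Every connected multigraph $G$ has a tree $T$ on the vertex set $V(G)$ such that for each edge $uv\in E(T)$, if $C$ is the vertex set of a component of $T-uv$, then $\delta_G(C)$ is a minimum $u$-$v$-cut of $G$, that is, $|\delta_G(C)|=\lambda_G(u,v)$. Moreover, for arbitrary $u\ne v$, the smallest of these cuts over the edges of the $T$-path from $u$ to $v$ is a minimum $u$-$v$-cut. (Gomory–Hu, J. SIAM 9 (1961) 551–570; Schrijver, *Combinatorial Optimization*, §15.4.)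

The edges of $T$ need not be edges of $G$. For $f\in E(T)$ write $\delta(f)$ for the cut $\delta_G(C)$ given by either component of $T-f$, and call it the *fundamental cut* of $f$. An edge $xy$ of $G$ lies in $\delta(f)$ exactly when the $T$-path from $x$ to $y$ uses $f$; we call that path *the $T$-path of the edge $xy$*.

The "moreover" follows from the first part. Each fundamental cut along the $T$-path from $u$ to $v$ separates $u$ from $v$, so it has at least $\lambda_G(u,v)$ edges. Conversely, let $\delta_G(X)$ be a minimum $u$-$v$-cut with $u\in X$, $v\notin X$. Some edge $xy$ of the $T$-path has $x\in X$, $y\notin X$, so $\lambda_G(u,v)=|\delta_G(X)|\ge\lambda_G(x,y)=|\delta(xy)|$.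

**Example 1.** Let $G$ consist of two triangles $abc$ and $def$ joined by the edge $cd$. Take $T$ with edges $ac,\ bc,\ cd,\ ed,\ fd$. The fundamental cuts are the stars of $a,b,e,f$, each of size $2$, and $\delta(cd)=\{cd\}$ of size $1$. Each is a minimum cut for the ends of its tree edge. For $u=a$, $v=b$ the $T$-path is $a,c,b$, and both cuts on it are minimum $a$-$b$-cuts.

Around each tree vertex we look at $G$ through the eyes of $T$.

**Definition (local multigraphs).** Fix $v\in V(G)$. Let $C_1,\dots,C_d$ be the vertex sets of the components of $T-v$, and let $u_i\in C_i$ be the $T$-neighbor of $v$ in $C_i$. Let $M_v$ be obtained from $G$ by contracting each $C_i$ to one vertex $t_i$ and deleting the loops that arise. Its edge set, regarded as a subset of $E(G)$, is called $E_v$. Put $Q_v=M_v-v$.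

An edge of $G$ disappears in $M_v$ exactly when both its ends lie in the same $C_i$, that is, when its $T$-path avoids $v$. So $E_v$ is the set of edges of $G$ whose $T$-path contains $v$. The star of $t_i$ in $M_v$ is the fundamental cut $\delta_G(C_i)=\delta(vu_i)$. Even for simple $G$, $M_v$ may have parallel edges.

In Example 1, $M_c$ has vertices $c,t_a,t_b,t_D$ with $D=\{d,e,f\}$ and edge set $E_c=\{ab,ac,bc,cd\}$; $Q_c$ has the single edge $ab$. Similarly $E_d=\{cd,de,df,ef\}$, and $E_a=\{ab,ac\}$. Note that $E_c\cap E_d=\{cd\}=\delta(cd)$.

What is all this for? We are going to color the edges of $G$ so that each of the $n-1$ fundamental cuts has pairwise different colors on its edges. The multigraphs $Q_v$ turn this into a problem on proper edge-colorings, one tree vertex at a time.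

## 2. Rainbow cuts and the number $\mathrm{rd}(G)$

**Definition.** An edge-coloring of $G$ is a map $c:E(G)\to[k]$; adjacent edges may receive the same color. An edge-cut is a set $F$ of edges with $G-F$ disconnected; it is a $u$-$v$-edge-cut if $u$ and $v$ lie in different components of $G-F$. A set of edges is *rainbow* if no two of its edges have the same color, and a rainbow edge-cut is a *rainbow-cut*. The edge-colored $G$ is *rainbow disconnected* if for any two distinct vertices $u,v$ there is a $u$-$v$-rainbow-cut. The *rainbow disconnection number* $\mathrm{rd}(G)$ is the smallest number of colors that makes $G$ rainbow disconnected.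

The *upper edge-connectivity* is $\lambda^+(G)=\max\{\lambda_G(u,v):u\ne v\}$.

**Conjecture.** Let $G$ be a (simple) connected graph with at least two vertices. Then $\lambda^+(G)\le\mathrm{rd}(G)\le\lambda^+(G)+1$.

This is taken from Xuqing Bai, Zhong Huang, Xueliang Li, "Bounds for the rainbow disconnection number of graphs", arXiv:2003.13237 (2020). We shall prove it, with the Goldberg–Seymour theorem as an external input.

The lower bound is immediate. Choose $u,v$ with $\lambda_G(u,v)=\lambda^+(G)$. Any $u$-$v$-rainbow-cut has at least $\lambda^+(G)$ edges, all of different colors. So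
$$\mathrm{rd}(G)\ge\lambda^+(G). \tag{2}$$

Let us compute by hand.

*Trees.* Here $\lambda^+=1$. Deleting any edge on the path from $u$ to $v$ separates them, and a one-edge set is rainbow. So $\mathrm{rd}=1$.

*Cycles.* Here $\lambda^+=2$. Give one edge $e$ color $1$ and all others color $2$. For $u\ne v$, one of the two arcs between them contains $e$; take $e$ and any edge of the other arc. So $\mathrm{rd}=2$.

*$K_4$.* Here $\lambda^+=3$, and a proper $3$-edge-coloring makes every star rainbow. So $\mathrm{rd}=3$.

*$K_5$.* All degrees are $4$ and a cut with two vertices on one side has $6$ edges, so $\lambda^+=4$. Pick a vertex $w$, color $K_5-w\cong K_4$ properly with colors $1,2,3$, and give all edges at $w$ color $4$. Every star except that of $w$ is rainbow, and any two vertices include one different from $w$. So $\mathrm{rd}(K_5)=4$, although a proper edge-coloring of $K_5$ needs $5$ colors (ten edges, at most two per color). The lesson is that *one* star may be bad for free. This will come back in Section 9.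

## 3. Odd sets, the function $s(k)$, and the four theorems

The definitions of $\lambda,\lambda^+,\mathrm{rd}$ extend verbatim to multigraphs. Let $\chi'(Q)$ be the chromatic index of a multigraph $Q$ (the least number of colors in a proper edge-coloring) and $\Delta(Q)$ its maximum degree. Put
$$\Gamma(Q)=\max\Big\{\Big\lceil\tfrac{2|E(S)|}{|S|-1}\Big\rceil:\ S\subseteq V(Q),\ |S|\ge3\text{ odd}\Big\},\qquad \Gamma(Q)=0\text{ if }|V(Q)|<3.$$

Why this quantity? In a proper edge-coloring, one color class has at most $(|S|-1)/2$ edges inside an odd set $S$, so at least $2|E(S)|/(|S|-1)$ colors appear there. Hence $\chi'\ge\max\{\Delta,\Gamma\}$.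

**Example 2.** Let $Q$ be the *fat triangle*: three vertices, each pair joined by $t\ge1$ parallel edges. Then $\Delta=2t$ and $\Gamma=\lceil 2\cdot 3t/2\rceil=3t$. Any two edges share a vertex, so $\chi'=3t$.

**Definition.** $s(k)$ is the maximum of $\chi'(Q)$ over all multigraphs $Q$ with $\Delta(Q)\le k$ and $\Gamma(Q)\le k$.

The maximum is finite because $\chi'\le\frac32\Delta$ by Shannon (1949). Also $s(k)\ge k$: two vertices joined by $k$ parallel edges have $\Delta=k$, $\Gamma=0$, $\chi'=k$. The fat triangle with $t\geq 1$ and $k=2t$ is *not* admitted in the definition of $s(k)$, since $\Gamma=3t>k$.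

**Theorem A.** Let $G$ be a connected multigraph with at least two vertices and $k=\lambda^+(G)$. There is a coloring of $E(G)$ with $s(k)$ colors such that for all $u\ne v$ there is a rainbow $u$-$v$-edge-cut of minimum size $\lambda_G(u,v)$. Hence $\lambda^+(G)\le\mathrm{rd}(G)\le s(\lambda^+(G))$.

**Theorem B.** Let $G$ be a connected graph with at least two vertices and $k=\lambda^+(G)$.

1. $\lambda^+(G)\le\mathrm{rd}(G)\le\lambda^+(G)+1$. (This uses the Goldberg–Seymour theorem.) Moreover, $\lambda^+(G)+1$ colors suffice so that every pair $u,v$ has a rainbow cut of size exactly $\lambda_G(u,v)$. All this holds for multigraphs too.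
2. Using journal-published results only: the statements in 1 hold whenever $k\le23$, and for all $k$, $\mathrm{rd}(G)\le k+\lfloor\sqrt[3]{k/2}\rfloor$.
3. If $\lambda^+(G)\le2$, then $\mathrm{rd}(G)=\lambda^+(G)$. (No deep input.)

**Theorem C (sharpness).** For $k=3$, $k=4$ and every $k\ge7$ there is a simple connected graph with $\lambda^+=k$ and $\mathrm{rd}\ge k+1$ (hence $=k+1$). Nothing is claimed for $k=5,6$.

**Theorem D (partial converse).** Let $k\ge4$. If the conjecture holds for simple graphs with $\lambda^+=k$, then every connected $k$-regular multigraph $H$ on $n\ge3$ vertices, all of whose cuts $\delta(S)$ with $2\le|S|\le n-2$ have at least $k+2$ edges, has a vertex $w$ with $\chi'(H-w)\le k+1$.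

Theorem A is proved in full from the Gomory–Hu theorem (with Shannon's bound entering only to make $s(k)$ finite); it does not use the Goldberg–Seymour theorem. Part 1 of Theorem B uses that theorem from an arXiv paper, on whose journal status these notes make no claim. That is why part 2 is stated separately.

## 4. Proper colorings, greedy colorings and Shannon's bound: where they stop

A first try is to color $G$ properly. Then every star is rainbow, and the star of $u$ separates $u$ from everything else. So $\mathrm{rd}(G)\le\chi'(G)$, which for simple graphs is at most $\Delta(G)+1$ by Vizing's theorem. But $\Delta$ is the wrong parameter: the star $K_{1,n}$ has $\lambda^+=1$ and $\chi'=n$. Stars of high-degree vertices are wasteful cuts. We should use minimum cuts, and the Gomory–Hu tree says that $n-1$ of them suffice for all pairs.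

So try to make all fundamental cuts rainbow greedily. Two edges conflict if their $T$-paths share an edge. An edge with a $T$-path of length $\ell$ may conflict with up to $\ell(k-1)$ others, where $k=\lambda^+$, and $\ell$ is not bounded in terms of $k$. Concretely, on a cycle $v_1v_2\cdots v_n$ let $T$ be the path $v_1\cdots v_n$. Its fundamental cuts are $\{v_iv_{i+1},v_nv_1\}$, all minimum. The edge $v_nv_1$ conflicts with all $n-1$ others, so bounding the number of colors by the maximum number of conflicts plus one gives $n$, while $\lambda^+=2$.

This suggests working locally: at a vertex $v$, ask only that the fundamental cuts of the tree edges *at $v$* be rainbow. These cuts are the stars of the $t_i$ in $M_v$. Two edges of $M_v$ not incident with $v$ must then differ whenever they share a vertex, so we need a proper edge-coloring of $Q_v$. The star of $v$ itself need not be rainbow. Since $|\delta_G(C_i)|=\lambda_G(u_i,v)\le k$, we have $\Delta(Q_v)\le k$. Shannon's theorem colors $Q_v$ with $\lfloor\frac32k\rfloor$ colors, and we shall see in Section 6 that the local colorings can be glued without extra colors. So this route does give $\mathrm{rd}(G)\le\lfloor\frac32k\rfloor$.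

It cannot give more from the degrees alone: the fat triangle has $\Delta=2t$ and $\chi'=3t$. So ask whether the fat triangle with $k=2t$ can sit inside a $Q_v$. Suppose $t_1,t_2,t_3$ are pairwise joined by $t$ edges. Each $t_i$ has degree at most $k=2t$ in $M_v$, so no edge leaves $U=C_1\cup C_2\cup C_3$. But $v\notin U$ and $G$ is connected, a contradiction. The degrees tell us that the cuts $\delta_G(C_i)$ are *small*. We have not yet used that they are *minimum*: the cut $\delta_G(U)$ around a union also separates $u_1$ from $v$, so it cannot be smaller than $\delta_G(C_1)$. This is exactly what bounds $\Gamma(Q_v)$.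

## 5. Coloring around one tree vertex

Let $G$ be a connected multigraph with at least two vertices, $k=\lambda^+(G)$, $T$ a Gomory–Hu tree, and $q=s(k)$. We fix $v$ and the notation of the definition of $M_v$ and $Q_v$.

**Step 1. Bounding degrees.** The purpose is to see that the first condition in the definition of $s(k)$ holds. The star of $t_i$ in $M_v$ is $\delta_G(C_i)=\delta(vu_i)$, so
$$d_{M_v}(t_i)=|\delta_G(C_i)|=\lambda_G(u_i,v)\le k, \tag{3}$$
and therefore $\Delta(Q_v)\le k$.

**Step 2. Bounding odd sets.** The purpose is the second condition, $\Gamma(Q_v)\le k$. Let $S$ be a set of vertices $t_i$ with $|S|\ge3$ odd, and let $U=\bigcup_{t_i\in S}C_i$. Fix some $t_j\in S$. Since $u_j\in U$ and $v\notin U$, the cut $\delta_G(U)$ separates $u_j$ from $v$. As $\delta_G(C_j)$ is a minimum $u_j$-$v$-cut,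
$$|\delta_G(U)|\ge\lambda_G(u_j,v)=|\delta_G(C_j)|. \tag{4}$$
Now count the sum of $|\delta_G(C_i)|$ over $t_i\in S$. It counts every edge of $Q_v$ with both ends in $S$ twice, and every edge of $\delta_G(U)$ once. Hence
$$2|E_{Q_v}(S)|=\sum_{t_i\in S}|\delta_G(C_i)|-|\delta_G(U)|\le\sum_{t_i\in S,\ i\ne j}|\delta_G(C_i)|\le k(|S|-1). \tag{5}$$
So $2|E_{Q_v}(S)|/(|S|-1)\le k$, and since $k$ is an integer the ceiling is also at most $k$.

**Step 3. The local coloring.** The purpose is a coloring $c_v:E_v\to[q]$ in which $\delta(f)$ is rainbow for every $f\in E(T)$ incident with $v$. By Steps 1 and 2 and the definition of $s(k)$, $\chi'(Q_v)\le q$. Take a proper edge-coloring of $Q_v$ with colors in $[q]$. It remains to color the edges of $M_v$ at $v$. Treat each $t_i$ separately: give the edges joining $t_i$ to $v$ distinct colors that are not used on the $Q_v$-edges at $t_i$. There are enough colors, because the total number of edges at $t_i$ is $d_{M_v}(t_i)\le k\le q$ by (3). Each edge at $v$ has exactly one end among the $t_i$, so these choices do not interfere. Now the star of every $t_i$ in $M_v$ is rainbow, and these stars are the cuts $\delta(vu_i)$.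

(If $v$ is a leaf of $T$, then $Q_v$ is a single vertex and the step just gives distinct colors to the at most $k$ edges of the one cut.)

## 6. Gluing the local colorings along the tree

**Step 4. Overlaps are single fundamental cuts.** The purpose is to control where two local colorings meet. Order $V(G)$ as $v_1,\dots,v_n$ so that every $\{v_1,\dots,v_j\}$ induces a subtree of $T$. For $1\le j<n$, let $p$ be the $T$-neighbor of $v_{j+1}$ among $v_1,\dots,v_j$; it is unique, because $v_{j+1}$ is a leaf of the subtree on $\{v_1,\dots,v_{j+1}\}$. Let $f=pv_{j+1}$. Then
$$E_{v_{j+1}}\cap(E_{v_1}\cup\dots\cup E_{v_j})=\delta(f). \tag{6}$$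
For "$\subseteq$": an edge in the left side has a $T$-path containing $v_{j+1}$ and some $v_i$ with $i\le j$. It contains the $T$-path between these two vertices, and that path leaves the leaf $v_{j+1}$ of the subtree through $f$. So the edge lies in $\delta(f)$. For "$\supseteq$": if the $T$-path of an edge uses $f$, it contains both $p$ and $v_{j+1}$, so $\delta(f)\subseteq E_p\cap E_{v_{j+1}}$.

**Step 5. Extending one vertex at a time.** The purpose is a single coloring $c$ that restricts on every $E_v$ to $c_v$ up to a permutation of $[q]$. We define $c$ on $E_{v_1}\cup\dots\cup E_{v_j}$ by induction on $j$. Start with $c=c_{v_1}$ on $E_{v_1}$.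

For the step from $j$ to $j+1$, take $p$ and $f$ as in Step 4. The set $\delta(f)$ is rainbow under $c$: it lies in $E_p$, $c|_{E_p}$ is $c_p$ up to a permutation, and $\delta(f)$ is rainbow under $c_p$ because $f$ is incident with $p$. It is also rainbow under $c_{v_{j+1}}$, because $f$ is incident with $v_{j+1}$. So both colorings are injective from $\delta(f)$ to $[q]$. Hence there is a permutation $\sigma$ of $[q]$ with $\sigma\circ c_{v_{j+1}}=c$ on $\delta(f)$. By (6), the edges of $E_{v_{j+1}}$ that are already colored are exactly those of $\delta(f)$. So we may extend $c$ by $\sigma\circ c_{v_{j+1}}$ on $E_{v_{j+1}}$, and nothing on the earlier sets changes.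

**Step 6. Conclusion of Theorem A.** The purpose is to read off the statement. Each edge $xy$ of $G$ lies in $E_x$, so at the end $c$ is defined on all of $E(G)$. For every $f=uv\in E(T)$ we have $\delta(f)\subseteq E_v$ and $c|_{E_v}$ is $c_v$ up to a permutation, so $\delta(f)$ is rainbow. For arbitrary $u\ne v$, the smallest fundamental cut along the $T$-path from $u$ to $v$ is a minimum $u$-$v$-cut by the Gomory–Hu theorem, and it is rainbow. So $s(k)$ colors suffice for the stronger requirement with minimum cuts, and $\mathrm{rd}(G)\le s(k)$. With (2), Theorem A is proved. $\blacksquare$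

In Example 1 we have $k=2$. With $s(2)=2$ (shown below) one may take $ab,ac,bc\mapsto1,2,2$ and $de,df,ef\mapsto 2,2,1$, with either color on $cd$: the stars of $a,b,e,f$ are rainbow, while those of $c$ and $d$ are not, and need not be.

## 7. Bounding $s(k)$: proof of Theorem B

The external inputs are these.

**Goldberg–Seymour theorem.** For every multigraph $Q$, $\chi'(Q)\le\max\{\Delta(Q)+1,\Gamma(Q)\}$. (G. Chen, G. Jing, W. Zang, "Proof of the Goldberg–Seymour conjecture on edge-colorings of multigraphs", arXiv:1901.10316.)

**Theorem of Chen, Gao, Kim, Postle and Shan.** For a multigraph $Q$ with $\chi'=\chi'(Q)$ and $\Delta=\Delta(Q)$: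

1. if $\chi'>\Delta+\sqrt[3]{\Delta/2}$, then $\chi'=\lceil\chi'_f\rceil$;
2. for $3\le m\le23$, if $\chi'>\frac{m}{m-1}\Delta+\frac{m-3}{m-1}$, then $\chi'=\lceil\chi'_f\rceil$.

(G. Chen, Y. Gao, R. Kim, L. Postle, S. Shan, "Chromatic index determined by fractional chromatic index", J. Combin. Theory Ser. B 131 (2018) 85–108.)

Here $\chi'_f$ is the fractional chromatic index. By Edmonds (1965),
$$\chi'_f=\max\Big\{\Delta,\ \max_{|S|\ge2}\frac{|E(S)|}{\lfloor|S|/2\rfloor}\Big\}.$$
For even $|S|$ we have $2|E(S)|\le\Delta|S|$, so such $S$ contribute at most $\Delta$. For odd $|S|\ge3$ the fraction is $2|E(S)|/(|S|-1)$. Taking ceilings,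
$$\lceil\chi'_f\rceil=\max\{\Delta,\Gamma\}. \tag{7}$$

**Proof of Theorem B.** Throughout, $Q$ is a multigraph with $\Delta=\Delta(Q)\le k$ and $\Gamma=\Gamma(Q)\le k$. Each part bounds $\chi'(Q)$, hence $s(k)$, and then applies Theorem A.

**Part 1.** The purpose is $s(k)\le k+1$ for all $k$. By the Goldberg–Seymour theorem, $\chi'(Q)\le\max\{k+1,k\}=k+1$. Theorem A now gives all assertions of part 1, for multigraphs as well. In particular the conjecture is proved.

**Part 2, all $k$.** The purpose is $s(k)\le k+\lfloor\sqrt[3]{k/2}\rfloor$ from the second theorem. By its item 1 and (7), either $\chi'(Q)=\max\{\Delta,\Gamma\}\le k$, or $\chi'(Q)\le\Delta+\sqrt[3]{\Delta/2}\le k+\sqrt[3]{k/2}$. Since $\chi'(Q)$ is an integer, the bound follows.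

**Part 2, $k\le23$.** The purpose is $s(k)\le k+1$ in this range. If $\chi'(Q)\le\Delta+1$, then $\chi'(Q)\le k+1$. Otherwise $\chi'(Q)\ge\Delta+2$, and since $\Delta\le23$,
$$\tfrac{23}{22}\Delta+\tfrac{20}{22}=\Delta+\tfrac{\Delta+20}{22}\le\Delta+\tfrac{43}{22}<\Delta+2\le\chi'(Q).$$
Item 2 with $m=23$ and (7) give $\chi'(Q)=\max\{\Delta,\Gamma\}\le k$.

**Part 3.** The purpose is $s(1)=1$ and $s(2)=2$. If $\Delta\le1$ then $\chi'(Q)\le1$, so $s(1)=1$. Let $\Delta\le2$ and $\Gamma\le2$. The components of $Q$ are paths (including single vertices) and cycles, including $2$-cycles formed by two parallel edges. If a component were a cycle of odd length $2r+1\ge3$ with vertex set $S$, then $2|E(S)|/(|S|-1)=2(2r+1)/(2r)=2+\frac1r>2$, so $\Gamma\ge3$, a contradiction. So all cycles are even, and $\chi'(Q)\le2$. Thus $s(2)=2$. Theorem A gives $\lambda^+\le\mathrm{rd}\le s(\lambda^+)=\lambda^+$ for $\lambda^+\in\{1,2\}$. $\blacksquare$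

## 8. Replacing vertices by wheels: proof of Theorem D

We now go in the opposite direction, from rainbow disconnection to edge-coloring. In a regular multigraph whose only small cuts are stars, rainbow cuts have to be stars. To get *simple* graphs we replace vertices by gadgets that no small relevant cut can split.

**Definition (wheel expansion).** A *wheel* is a cycle (the rim) together with one more vertex (the hub) joined to every rim vertex by an edge (a spoke). Let $H$ be a $k$-regular multigraph, $k\ge4$. Replace each $x\in V(H)$ by a wheel $A_x$ with hub $a_x$, rim cycle $B_x$ of length $N=k+2$ and $N$ spokes. Attach the $k$ edges of $H$ at $x$ to $k$ distinct vertices of $B_x$. We write $A_x$ and $B_x$ also for the vertex sets.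

For instance, the fat triangle with $t=2$ is $4$-regular; its expansion has three wheels with rims of length $6$, so $21$ vertices.

**Lemma 1.** Let $k\ge4$ and $q\in\{k,k+1\}$. Let $H$ be a connected $k$-regular multigraph on $n\ge3$ vertices with $|\delta_H(S)|>q$ whenever $2\le|S|\le n-2$. There is a simple connected graph $G$ with $\lambda^+(G)=k$ such that if $\mathrm{rd}(G)\le q$, then $E(H)$ has a coloring with $q$ colors in which all vertex stars, except possibly one, are rainbow.

*Proof.* Let $G$ be the wheel expansion of $H$.

**Step 1. Basic properties.** The purpose is to collect what we need about $G$ and $H$. $G$ is connected since $H$ is. Each rim vertex is an end of at most one edge of $H$, so parallel edges of $H$ become edges with disjoint end pairs, and $G$ is simple. Rim vertices have degree at most $2+1+1=4\le k$. The cut $\delta_G(A_x)$ corresponds to the star of $x$ in $H$, and more generally $\delta_G(\bigcup_{z\in S}A_z)$ corresponds to $\delta_H(S)$. Finally, for every $\emptyset\ne S\subsetneq V(H)$,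
$$|\delta_H(S)|\ge k, \tag{8}$$
with equality if $|S|\in\{1,n-1\}$, by regularity, and with $|\delta_H(S)|>q\ge k$ otherwise.

**Step 2. Small cuts between hubs.** The purpose is to show: if $x\ne y$, $a_x\in X$, $a_y\notin X$ and $|\delta_G(X)|\le q$, then $\delta_G(X)\in\{\delta_G(A_x),\delta_G(A_y)\}$, and in particular $|\delta_G(X)|=k$.

Suppose a wheel $A_z$ is split by $X$. Let $W\in\{X,V(G)\setminus X\}$ be the side containing $a_z$, and put $Y=A_z\setminus W$. Then $\emptyset\ne Y\subseteq B_z$. If $Y=B_z$, all $N=k+2>q$ spokes of $A_z$ lie in $\delta_G(X)$, a contradiction. So $\emptyset\ne Y\subsetneq B_z$. Move $Y$ to the side $W$. This removes from the cut the $|Y|$ spokes at $Y$ and the rim edges between $Y$ and $B_z\setminus Y$, of which there are at least $2$. The only edges that can enter the cut are those leaving $A_z$ from $Y$, at most one per vertex of $Y$. So the cut size drops by at least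
$$|Y|+2-|Y|=2.$$
Hubs do not change sides, other wheels are not affected, and the cut still has size at most $q$. Repeat for all split wheels. The final set is $\bigcup_{z\in S}A_z$ with $x\in S\not\ni y$, and its cut has size $|\delta_H(S)|\ge k$ by (8). If at least one move had occurred, we would have $|\delta_G(X)|\ge k+2>q$. So there was no move, that is, $X=\bigcup_{z\in S}A_z$ from the beginning, and $|\delta_H(S)|=|\delta_G(X)|\le q$. By the hypothesis on $H$, $|S|=1$ or $|S|=n-1$. Since $x\in S\not\ni y$, we get $S=\{x\}$ or $S=V(H)\setminus\{y\}$. In the first case $\delta_G(X)=\delta_G(A_x)$, in the second $\delta_G(X)=\delta_G(A_y)$; both have size $k$.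

**Step 3. The value of $\lambda^+$.** The purpose is $\lambda^+(G)=k$. Let $x\ne y$. By Step 2, a cut $\delta_G(X)$ separating $a_x$ from $a_y$ has size $k$ or size greater than $q\ge k$, and $|\delta_G(A_x)|=k$. So $\lambda_G(a_x,a_y)=k$. Any pair other than two hubs contains a rim vertex, which has degree at most $4\le k$, so its $\lambda_G$ is at most $k$.

**Step 4. The coloring of $H$.** The purpose is the last assertion. Suppose a coloring with $q$ colors makes $G$ rainbow disconnected, and let $x\ne y$. Let $F$ be an $a_x$-$a_y$-rainbow-cut and $X$ the vertex set of the component of $G-F$ containing $a_x$. By (1), $\delta_G(X)\subseteq F$ is rainbow, so $|\delta_G(X)|\le q$. By Step 2, $\delta_G(A_x)$ or $\delta_G(A_y)$ is rainbow. As this holds for every pair, $\delta_G(A_x)$ is non-rainbow for at most one $x$. Give each edge of $H$ the color of the corresponding edge of $G$. $\square$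

**Proof of Theorem D.** Apply Lemma 1 with $q=k+1$; the hypothesis on $H$ says exactly $|\delta_H(S)|>k+1$ for $2\le|S|\le n-2$. The resulting simple graph $G$ has $\lambda^+(G)=k$, so by the assumed conjecture $\mathrm{rd}(G)\le k+1$. Hence $E(H)$ has a coloring with $k+1$ colors in which all stars, except possibly that of one vertex $w$, are rainbow. Two adjacent edges of $H-w$ share a vertex other than $w$, so they have different colors. Thus the coloring is proper on $H-w$. (If no star is exceptional, take any $w$.) $\blacksquare$

**Remark.** The conclusion of Theorem D is what the Goldberg–Seymour theorem would give. For $H$ as there and any vertex $w$, let $S\subseteq V(H)\setminus\{w\}$ with $|S|\ge3$ odd. By (8), $2|E(S)|=k|S|-|\delta_H(S)|\le k(|S|-1)$. So $\Gamma(H-w)\le k$ and $\Delta(H-w)\le k$, and Goldberg–Seymour yields $\chi'(H-w)\le k+1$. So the conjecture itself implies an edge-coloring statement of Goldberg–Seymour type for these multigraphs.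

## 9. Parity and weighted Petersen graphs: Theorem C for $k=3$ and $k\ge7$

To show that $k$ colors may fail, we look for $k$-regular multigraphs of even order whose only cuts with at most $k$ edges are stars, and which are not $k$-edge-colorable. The example $K_5$ in Section 2 showed that one bad star can be tolerated when the order is odd. For even order it cannot.

**Lemma 2 (parity).** Let $H$ be a $k$-regular multigraph of even order, colored with $k$ colors so that every star, except possibly that of one vertex $w$, is rainbow. Then the coloring is proper.

*Proof.* Each color occurs exactly once at every vertex $\ne w$, since such a vertex has $k$ edges of different colors out of $k$. Fix a color. In the multigraph formed by its edges, the $n-1$ vertices $\ne w$ have degree $1$, and $n-1$ is odd. By the handshake lemma the degree of $w$ is odd, hence at least $1$. So each of the $k$ colors occurs at least once at $w$, and since $d(w)=k$, exactly once. $\square$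

**Lemma 3.** Let $G$ be a connected $k$-regular multigraph of even order $n$ such that $|\delta_G(X)|\ge k+1$ whenever $2\le|X|\le n-2$. Then $\lambda^+(G)=k$, and if $\mathrm{rd}(G)\le k$, then $G$ is $k$-edge-colorable.

*Proof.* Every cut has at least $k$ edges, and stars have exactly $k$, so all $\lambda_G(u,v)$ equal $k$. Suppose a coloring with $k$ colors makes $G$ rainbow disconnected, and let $u\ne v$. By (1) a $u$-$v$-rainbow-cut contains a rainbow $\delta_G(X)$ with $u\in X\not\ni v$. It has at most $k$ edges, so $X=\{u\}$ or $X=V(G)\setminus\{v\}$, and the star of $u$ or of $v$ is rainbow. So at most one star is not rainbow, and by Lemma 2 the coloring is proper. $\square$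

**Step 1. The Petersen graph.** The purpose is to recall $P$ and the facts we need. Its vertices are the ten $2$-subsets of $\{1,\dots,5\}$, adjacent iff disjoint. It is cubic, with $15$ edges, and permutations of $\{1,\dots,5\}$ act transitively on its edges. Two disjoint $2$-subsets have no common neighbor, because only one element remains; two distinct intersecting ones have union of size $3$, so exactly one common neighbor. Hence $P$ is connected, and has no triangle and no $4$-cycle.

*$P$ has no Hamilton cycle.* Suppose $v_0v_1\cdots v_9$ is one (indices mod $10$). Each $v_i$ has one further edge, a chord. As there are no cycles of length less than $5$, the chord at $v_i$ goes to $v_{i+4}$, $v_{i+5}$ or $v_{i+6}$. If all chords were $v_iv_{i+5}$, then $v_0v_1v_6v_5$ would be a $4$-cycle. So by symmetry we may assume that $v_0v_4$ is a chord. The chord at $v_5$ goes to $v_9$, $v_0$ or $v_1$; $v_0$ already has its chord. If it goes to $v_9$, then $v_0v_4v_5v_9$ is a $4$-cycle; if to $v_1$, then $v_0v_4v_5v_1$ is a $4$-cycle. Both are impossible.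

*$P$ has twelve $5$-cycles.* Choose a middle edge $bc$ and further neighbors $a$ of $b$ and $d$ of $c$. As there are no triangles, $a\ne d$, and this gives $15\cdot2\cdot2=60$ paths $abcd$ with three edges. The ends $a,d$ are not adjacent (no $4$-cycle), so they have a unique common neighbor. It is neither $b$ nor $c$ (no triangle). So each such path lies in exactly one $5$-cycle, and each $5$-cycle contains five such paths. Hence there are $60/5=12$.

*Complements of $5$-cycles.* A $5$-cycle $C$ has no chord, so each of its vertices has one neighbor outside. Two vertices of $C$ do not share an outside neighbor, since that would give a triangle or a $4$-cycle. So each of the five outside vertices has exactly one neighbor on $C$, and hence two neighbors outside. The outside vertices induce a $2$-regular graph on five vertices without triangles, a $5$-cycle. The five edges in between form a perfect matching.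

**Step 2. The six perfect matchings.** The purpose is to label the edges of $P$ by pairs of matchings. The complement of a perfect matching is $2$-regular; its cycles have length at least $5$ and it is not a Hamilton cycle, so it consists of two $5$-cycles. By Step 1, perfect matchings correspond to the pairs of complementary $5$-cycles, so there are exactly $12/2=6$ of them, $M_1,\dots,M_6$. By edge-transitivity, each edge lies in $6\cdot5/15=2$ of them. No two are disjoint, since the complement of $M_i$ consists of two odd cycles and so contains no perfect matching. (In particular $P$ is not $3$-edge-colorable, because the color classes would be disjoint perfect matchings.) Each edge lies in exactly one intersection $M_i\cap M_j$ with $i<j$, so $\sum_{i<j}|M_i\cap M_j|=15$. There are $15$ pairs, each contributing at least $1$. Hence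
$$|M_i\cap M_j|=1\quad\text{for all }i<j, \tag{9}$$
and the edges of $P$ are the $e_{ij}$ with $M_i\cap M_j=\{e_{ij}\}$.

**Step 3. Weights.** The purpose is to define half-integral weights with sum $k$ of which no two are too large. Let $k=3$ or $k\ge7$. Choose integers $y_1\ge\dots\ge y_6\ge0$ as equal as possible with sum $m=k-3$, and put $x_i=y_i+\frac12$. Then $\sum_ix_i=k$. We claim
$$x_1+x_2\le\tfrac{k-1}2,\qquad\text{i.e.}\qquad y_1+y_2\le\tfrac m2. \tag{10}$$
Write $m=6s+r$ with $0\le r\le5$; recall that $m=0$ or $m\ge4$.

- If $r=0$, then $y_1+y_2=2s\le3s=\frac m2$.
- If $r=1$, then $m\neq 1$ forces $s\ge1$, and $y_1+y_2=2s+1\le3s\le\frac m2$.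
- If $r\ge2$, then $y_1+y_2=2s+2$, and we need $2s+2\le3s+\frac r2$. This holds if $s\ge1$, since $\frac r2\ge1$. If $s=0$, then $r\in\{4,5\}$ and $2\le\frac r2$.

(For $m=2$ and $m=3$, i.e. $k=5,6$, we have $y_1+y_2=2>\frac m2$, so (10) fails and this construction is not available.)

**Step 4. The multigraph $H$.** The purpose is to check regularity and non-colorability. Let $H$ be $P$ with each $e_{ij}$ replaced by $x_i+x_j$ parallel edges; this is a positive integer. So an edge $e$ of $P$ has multiplicity $\sum_{i:\,e\in M_i}x_i$, and for every vertex set $S$,
$$|\delta_H(S)|=\sum_{i=1}^6x_i\,|M_i\cap\delta_P(S)|. \tag{11}$$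
With $|S|=1$ every $|M_i\cap\delta_P(S)|$ is $1$, so $H$ is $k$-regular.

*$H$ is not $k$-edge-colorable.* In a proper $k$-edge-coloring every color occurs at every vertex, so all color classes are perfect matchings of $H$, and they project to perfect matchings of $P$. Let $n_i$ be the number of classes that project to $M_i$. Counting the edges parallel to $e_{ij}$ gives $n_i+n_j=x_i+x_j$ for all $i<j$. Hence
$$2n_1=(n_1+n_2)+(n_1+n_3)-(n_2+n_3)=(x_1+x_2)+(x_1+x_3)-(x_2+x_3)=2x_1,$$
so $n_1=x_1\notin\mathbb Z$, a contradiction.

**Step 5. Cuts of $H$.** The purpose is to show $|\delta_H(S)|\ge k+1$ for $2\le|S|\le8$. Taking complements, we may assume $|S|\le5$. Put $a_i=|M_i\cap\delta_P(S)|$. Since $M_i$ matches the vertices of $S$ either inside $S$ or across the cut, $a_i\equiv|S|\pmod2$.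

*$|S|\in\{3,5\}$.* There is no triangle, so $|E_P(S)|\le2$ if $|S|=3$ and then $|\delta_P(S)|\ge9-4=5$. If $|S|=5$, then $|E_P(S)|\le5$: either $S$ induces a forest, with at most $4$ edges, or it contains a cycle, which must be a $5$-cycle, and a $5$-cycle has no chords. So $|\delta_P(S)|\ge15-10=5$. Each $a_i$ is odd, hence at least $1$, and $\sum_ia_i=2|\delta_P(S)|\ge10$ because each edge lies in two matchings. As $x_i\ge\frac12$, (11) gives
$$|\delta_H(S)|=\sum_ix_i+\sum_ix_i(a_i-1)\ge k+\tfrac12(10-6)=k+2.$$

*$|S|=2$.* Each $a_i$ is $0$ or $2$, and it is $0$ only if the two vertices of $S$ form an edge of $M_i$. That happens for at most two $i$. So by (11) and (10), $|\delta_H(S)|\ge2(k-x_1-x_2)\ge2k-(k-1)=k+1$.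

*$|S|=4$.* Each $a_i$ is even, and it is $0$ only if $M_i$ perfectly matches $S$ within itself. Suppose this held for $i\ne j$. If the two perfect matchings of the $4$-set $S$ share an edge, they coincide, and $|M_i\cap M_j|\ge2$ contradicts (9). If they are disjoint, they form a $4$-cycle in $P$, which does not exist. So at most one $a_i$ is $0$, the others are at least $2$, and $|\delta_H(S)|\ge2(k-x_1)\ge2(k-x_1-x_2)\ge k+1$.

**Step 6. Conclusion for $k=3$ and $k\ge7$.** The purpose is to produce the simple graphs. For $k=3$ all $x_i=\frac12$ and $H=P$, which is simple of even order $10$. By Steps 4 and 5, Lemma 3 gives $\lambda^+(P)=3$ and $\mathrm{rd}(P)\ge4$.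

For $k\ge7$, apply Lemma 1 with $q=k$ to $H$, which has $10$ vertices and satisfies its cut hypothesis by Step 5. This gives a simple connected graph $G$ with $\lambda^+(G)=k$. If $\mathrm{rd}(G)\le k$, then $H$ would have a coloring with $k$ colors and at most one non-rainbow star. By Lemma 2 it would be $k$-edge-colorable, contradicting Step 4. So $\mathrm{rd}(G)\ge k+1$.

**Remark.** The Petersen graph also shows $s(3)=4$. All its cuts have at least $3$ edges, so $2|E(S)|=3|S|-|\delta_P(S)|\le3(|S|-1)$ for odd $3\le|S|\le9$, and $\Gamma(P)\le3=\Delta(P)$, while $\chi'(P)\ge4$. Thus $s(3)\ge4$, and Shannon's bound gives $s(3)\le\lfloor\frac92\rfloor=4$.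

## 10. The line graph of a cubic graph with a triangle: Theorem C for $k=4$

Let $J$ be obtained from $P$ by replacing one vertex by a triangle: the vertex becomes a triangle with vertex set $Z$, and its three edges are attached to the three vertices of $Z$. Then $J$ is simple and cubic, with $12$ vertices and $18$ edges. Let $L$ be the line graph of $J$: its vertices are the edges of $J$, adjacent iff they share an end. We show that $L$ works for $k=4$.

**Step 1. $J$ is not $3$-edge-colorable.** The purpose is to pass non-colorability from $P$ to $J$. In a proper $3$-edge-coloring of $J$ each color class is a perfect matching, so it has an odd number of edges in $\delta_J(Z)$, as $|Z|=3$. So each of the three colors occurs at least once, hence exactly once, on the three edges of $\delta_J(Z)$. Contracting $Z$ would give a proper $3$-edge-coloring of $P$, which does not exist.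

**Step 2. $J$ is $3$-edge-connected.** The purpose is to control deletions of two edges in Step 4. Recall that all cuts of $P$ have at least $3$ edges. Suppose $|\delta_J(X)|\le2$ with $\emptyset\ne X\subsetneq V(J)$. If $Z$ is not split by $X$, then $\delta_J(X)$ is a cut of $P$ (contract $Z$), a contradiction. Otherwise, up to complement, $X\cap Z=\{z\}$, and $\delta_J(X)$ contains the two triangle edges at $z$. As $d(z)=3$, $X\ne\{z\}$. So $X\setminus\{z\}$ is nonempty and disjoint from $Z$, and gives a cut of $P$. Compared with $\delta_J(X)$, the two triangle edges at $z$ are lost and at most the third edge at $z$ is gained. So this cut has size at most $(|\delta_J(X)|-2)+1\le1$, a contradiction.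

**Step 3. $L$ is not $4$-edge-colorable.** The purpose is to derive a $3$-edge-coloring of $J$ from a $4$-edge-coloring of $L$. First, $L$ is simple, connected, $4$-regular and of even order $18$. Since two edges of the simple graph $J$ share at most one end, the edges of $L$ are partitioned into the triangles $T_u$, $u\in V(J)$, spanned by the three edges of $J$ at $u$. A vertex $e=uv$ of $L$ lies in $T_u$ and $T_v$, with two edges in each.

Suppose $L$ has a proper $4$-edge-coloring. At $e=uv$ all four colors occur: a pair $A_u(e)$ on the two edges of $T_u$ and the complementary pair $A_v(e)$ on the two edges of $T_v$. Let $\pi(e)=\{A_u(e),A_v(e)\}$, which is one of the three partitions of the color set into two pairs. Let $e,f,g$ be the edges of $J$ at $u$. The triangle $T_u$ carries three different colors, and $A_u(e),A_u(f),A_u(g)$ are the three $2$-subsets of these three colors. Any two of them meet in exactly one color, so they are neither equal nor complementary. Hence $\pi(e),\pi(f),\pi(g)$ are distinct. So $\pi$ is a proper $3$-edge-coloring of $J$, contradicting Step 1.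

**Step 4. Cuts of $L$.** The purpose is to show that every cut $\delta_L(X)$ has at least $4$ edges, with exactly $4$ only for vertex stars; then $|\delta_L(X)|\ge5$ for $2\le|X|\le16$. Let $\emptyset\ne X\subsetneq E(J)=V(L)$. Call $u\in V(J)$ *mixed* if both $X$ and its complement contain edges at $u$. A triangle $T_u$ has two edges in $\delta_L(X)$ if $u$ is mixed and none otherwise, so $|\delta_L(X)|=2m$, where $m$ is the number of mixed vertices. Suppose $m\le2$.

For each mixed $u$ the three edges at $u$ are divided $1+2$ between the two classes $X$ and $E(J)\setminus X$; let $e_u$ be the edge that is alone in its class. Let $D$ be the set of these edges, so $|D|\le2$. By Step 2, $J-D$ is connected. In $J-D$ no vertex has remaining edges of both classes, so all edges of $J-D$ lie in one class. After complementing $X$ if necessary, $X\subseteq D$. Thus $1\le|X|\le2$. If $|X|=2$, the two edges of $X$ have at least three end-vertices, because $J$ is simple. Each of these is incident with at least one and at most two edges of $X$, hence is mixed because $J$ is cubic. So $m\ge3$, a contradiction. Therefore $|X|=1$, both ends of the edge in $X$ are mixed and no other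 vertex is, so $m=2$, and $\delta_L(X)$ is a vertex star with $4$ edges.

So $m\le1$ never happens, and $m=2$ happens only for vertex stars.

**Step 5. Conclusion for $k=4$.** The purpose is to finish Theorem C. By Step 4, Lemma 3 applies to $L$ with $k=4$. It gives $\lambda^+(L)=4$, and with Step 3, $\mathrm{rd}(L)\ge5$.

In all cases we have a simple connected graph with $\lambda^+=k$ and $\mathrm{rd}\ge k+1$. Equality holds by Theorem B. $\blacksquare$
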